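# Online pen testing: the exact factors $1+H_{n-1}$ and $H_n$

## 1. Pens, tests, and the omniscient benchmark

Throughout, $H_k=\sum_{j=1}^k 1/j$ and $H_0=0$. We write $y^+=\max(y,0)$, and $\mathbf 1_E$ for the indicator of an event $E$. $\mathrm{Exp}(1)$ is the exponential law with mean $1$, whose tail is $\Pr[v\ge x]=e^{-x}$ for $x\ge 0$.

**Definition 1 (pens and tests).** There are $n$ pens. Pen $i$ contains an unknown amount of ink $v_i\ge 0$. The $v_i$ are independent, $v_i\sim F_i$, and the distributions $F_1,\dots,F_n$ are known. The only way to learn about $v_i$ is to write with pen $i$: a test of size $x\ge 0$ reveals whether $v_i\ge x$. If so, the test passes and the pen keeps $v_i-x$. If not, the test fails and the pen is used up, with remaining ink $0$. Tests may be chosen adaptively.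

Information is paid for in ink, and the exchange rate depends on the distribution. Here are three pens that we will use again and again.

1. A deterministic pen, $v=w$. Tests tell us nothing new.
2. The jackpot pen with parameter $K>1$: $v=K$ with probability $1/K$ and $v=0$ otherwise, so the mean is $1$. A test of tiny size $\varepsilon>0$ reveals everything and costs almost nothing.
3. The exponential pen, $v\sim\mathrm{Exp}(1)$. A test of size $x$ passes with probability $e^{-x}$. Given that it passes, the remaining ink is again $\mathrm{Exp}(1)$, by memorylessness. A successful test leaves us exactly where we were, and a failed test destroys the pen. Testing never helps here.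

**Definition 2 (algorithm, gain).** An algorithm, possibly randomized and adaptive, performs almost surely finitely many tests and selects at most one pen. It gains the ink remaining in the selected pen. Selecting nothing, or a used-up pen, gains $0$. Pens may be discarded at no cost.

For example, take two jackpot pens. Test each with size $\varepsilon\in(0,K)$ and select one that passes, if there is one. The expected gain is $(K-\varepsilon)\bigl(1-(1-1/K)^2\bigr)$.

**Definition 3 (omniscient benchmark and approximation).** Let $M=\max_i v_i$. The benchmark is $\mathbb E[M]$. The omniscient approximation of an algorithm is the worst case, over independent $F_1,\dots,F_n$ with $0<\mathbb E[M]<\infty$, of the ratio of $\mathbb E[M]$ to the algorithm's expected gain. The algorithm may depend on the $F_i$, and $n$ is fixed.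

For example, consider the rule "select, untested, a pen of largest mean". Its approximation is exactly $n$. It is at most $n$ because $\mathbb E[M]\le\sum_i\mathbb E[v_i]\le n\max_i\mathbb E[v_i]$. It is at least $n$ because, for $n$ jackpot pens, the rule gains $1$ while $\mathbb E[M]=K\bigl(1-(1-1/K)^n\bigr)\to n$ as $K\to\infty$.

**Definition 4 (online versions).** Pens are processed one at a time. While a pen is being processed it may be tested. It must then irrevocably either be selected, which ends the process, or be discarded before the next pen is considered. In the oblivious version, the order is chosen in advance by an adversary, independently of the inks and of the test outcomes. The algorithm does not know the order and learns the identity of each pen only when it arrives. In the sequential version, the algorithm chooses the order.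

In both versions the algorithm knows $n$ and the set of pens. So in the oblivious version it recognizes the last pen when that pen arrives. In unrestricted pen testing, by contrast, tests of different pens may be interleaved arbitrarily.

The order can matter a great deal. Let pen $A$ contain ink $1$ for sure, and let pen $B$ be a jackpot pen. Then
$$\mathbb E[M]=\tfrac1K\cdot K+\bigl(1-\tfrac1K\bigr)\cdot 1=2-\tfrac1K .$$
In the order $A,B$, no algorithm gains more than $1$. Selecting $A$ yields at most $1$. Discarding $A$ yields at most $\mathbb E[v_B]=1$, and that decision is made with no information about $v_B$. In the order $B,A$, we test $B$ with $\varepsilon$, select it if it passes, and otherwise select $A$. The gain is $\frac1K(K-\varepsilon)+1-\frac1K=2-\frac1K-\frac{\varepsilon}{K}$, essentially the whole benchmark.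

## 2. Is $(1+o(1))\ln n$ achievable without identical distributions?

The problem comes from Aadityan Ganesh and Jason Hartline, "Combinatorial Pen Testing (or Consumer Surplus of Deferred-Acceptance Auctions)", arXiv:2301.12462 (2023). Three facts frame it.

1. No pen testing algorithm has approximation better than $\zeta(n)$, the worst-case ratio between the optimal surplus and the optimal consumer surplus in the underlying single-item auction environment. In our environments $\zeta(n)=(1+o(1))\ln n$.
2. A reduction framework, which converts deferred-acceptance mechanisms into pen testing algorithms, gives $2(1+o(1))\ln n$ in the oblivious version and $\frac{e}{e-1}(1+o(1))\ln n$ in the sequential version.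
3. When the $F_i$ are identical, $H_n+1=(1+o(1))\ln n$ is achievable.

The conjecture to be proved or disproved is that the guarantees in item 2 are not tight, and can be strengthened to $(1+o(1))\ln n$ in both versions. In other words: for arbitrary independent, not necessarily identical, ink distributions, is there an oblivious algorithm with approximation $(1+o(1))\ln n$, and likewise a sequential one?

The answer is yes for both, with constants that are optimal for every $n$. None of the three facts is used in the proofs.

**Theorem 1 (oblivious).** For every $n$ there is an oblivious-version algorithm with omniscient approximation at most $1+H_{n-1}$. It is deterministic and makes at most one test per pen, with test sizes not depending on the order. No algorithm has approximation below $1+H_{n-1}$, even if the arrival order is known to it in advance.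

**Theorem 2 (sequential).** For every $n$ there is a sequential-version algorithm with omniscient approximation at most $H_n$. No algorithm does better, even in unrestricted pen testing.

Comparing a sum with an integral gives $\ln(n+1)\le H_n\le 1+\ln n$. Hence $H_n\le \ln n+1$ and $1+H_{n-1}\le\ln n+2$. Both guarantees are $(1+o(1))\ln n$, which is the conjecture, and the lower bounds show that the leading constant cannot be improved. The difference between the two values is $1+H_{n-1}-H_n=1-\frac1n$: this is the price of an adversarial order.

## 3. One pen, two pens, and a staircase of deterministic pens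

For $n=1$ we select the pen untested and gain $\mathbb E[v_1]=\mathbb E[M]$. Both theorems say $1$.

For $n=2$ in the oblivious version, Theorem 1 says $1+H_1=2$. We already have both halves: the largest-mean rule has approximation $2$, and the pair $A,B$ above, in the order $A,B$, forces $2-\frac1K$ for every $K$.

For $n=2$ in the sequential version, Theorem 2 says $H_2=\frac32$. The pair $A,B$ is now harmless. Two exponential pens are not. Their maximum has mean $\mathbb E[v_1]+\mathbb E[v_2]-\mathbb E[\min(v_1,v_2)]=1+1-\frac12=\frac32$, while testing does not help, so we expect no algorithm to gain more than $1$. Section 8 makes this precise.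

What should we do for large $n$? The largest-mean rule, which never tests, stops at a factor $n$. The next thing one would try is to test every pen with one common size $x$, and to select the first pen that passes. This fails on a staircase. Let pen $j$ contain ink $j/n$ for sure, $j=1,\dots,n$, and let the pens arrive in increasing order. For $0<x\le 1$ the first pen to pass is the smallest $j$ with $j/n\ge x$, and it retains $j/n-x<1/n$. For $x=0$ the gain is $1/n$, and for $x>1$ it is $0$. So every choice of $x$, even a random one, gains at most $1/n$ against a benchmark of $1$.

The exact point of failure is visible here. A pen that passes the test may have almost nothing left, and yet we are forced to stop on it. Stopping gives up everything still to come, and a common test size ignores that cost. On the staircase, pen-specific tests solve the problem at once: discard all pens but the last. So the tests must depend on the pen, and we need a principle that chooses them.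

## 4. Putting a price $c$ on stopping

The principle is to fix a target gain $c>0$ and to charge ourselves $c$ whenever we stop.

**Definition 5 (surplus over a price).** For $x\ge 0$ let
$$q_i(x)=\Pr[v_i\ge x],\qquad h_i(x)=\mathbb E[(v_i-x)^+]=\int_x^\infty q_i(t)\,dt,\qquad m_i=h_i(0)=\mathbb E[v_i].$$
At $x=\infty$, which means "discard untested", put $q_i=h_i=0$. For a price $c>0$ let
$$\psi_i(x)=h_i(x)-c\,q_i(x),\qquad \delta_i=\sup_{x\in[0,\infty]}\psi_i(x).$$

Note that $m_i\le\mathbb E[M]<\infty$. If we test pen $i$ with $x$ and stop when it passes, then $h_i(x)$ is the expected gain from it and $c\,q_i(x)$ is the expected charge. Put differently, if the pens after $i$ were worth exactly $c$, this test would bring our expected gain to $h_i(x)+(1-q_i(x))c=c+\psi_i(x)$.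

Here are the three standard pens. For the deterministic pen with ink $w$, $\psi(x)=w-x-c$ on $[0,w]$ and $\psi=0$ beyond, so $\delta=(w-c)^+$. For the exponential pen, $q(x)=h(x)=e^{-x}$ and $\psi(x)=(1-c)e^{-x}$, so $\delta=(1-c)^+$. For the jackpot pen, $q(0)=1$ and $\psi(0)=1-c$, but for $0<x\le K$ we have $\psi(x)=(K-x-c)/K$. So $\delta=(1-c/K)^+$, and for $c<K$ the supremum is approached as $x\downarrow 0$ but is not attained. This is why small losses $\varepsilon$ appear below.

Two inequalities will be used constantly:
$$0\le\delta_i\le m_i,\qquad m_i-\delta_i\le c. \tag{1}$$
Indeed $\psi_i(\infty)=0$ gives $\delta_i\ge 0$; $\psi_i\le h_i\le m_i$ gives $\delta_i\le m_i$; and $\psi_i(0)=m_i-c$ gives $\delta_i\ge m_i-c$.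

**Definition 6 (fixed-price policy).** Fix $x_i\in[0,\infty]$ with $\psi_i(x_i)\ge 0$. When a pen $i$ other than the last one arrives, test it with $x_i$; select it if it passes and discard it otherwise. If the last pen is reached, select it untested.

For example, on the pair $A,B$ with $1<c<K$, take $x_A=\infty$ and $x_B=\varepsilon\le K-c$. In the order $B,A$ this is the near-optimal policy of Section 1. In the order $A,B$ it discards $A$ and selects $B$, for a gain of $1$.

The next lemma says that the surpluses of the tested pens add up, until the target $c$ is reached.

**Lemma 1.** If the pens are processed in an order ending with pen $j$, the fixed-price policy has expected gain at least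
$$\min\Bigl\{c,\ m_j+\sum_{i\ne j}\psi_i(x_i)\Bigr\}.$$

**Proof.** Relabel so that the order is $1,\dots,n$ and $j=n$. Let $G_k$ be the expected gain of the policy given that pen $k$ is reached. Whether pen $k$ is reached depends only on $v_1,\dots,v_{k-1}$, hence is independent of $v_k,\dots,v_n$. So $G_k$ is simply the expected gain of the policy run on pens $k,\dots,n$, and this is how we define it if pen $k$ is reached with probability $0$. Put $B_k=m_n+\sum_{i=k}^{n-1}\psi_i(x_i)$. We show $G_k\ge\min\{c,B_k\}$ by backward induction; $k=1$ is the lemma.

For $k=n$, $G_n=m_n=B_n$. Let $k<n$. Pen $k$ contributes $\mathbb E[(v_k-x_k)^+]=h_k(x_k)$, and with probability $1-q_k(x_k)$ we go on. Since $h_k=\psi_k+c\,q_k$,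
$$G_k=h_k(x_k)+(1-q_k(x_k))G_{k+1}=\psi_k(x_k)+q_k(x_k)\,c+(1-q_k(x_k))\,G_{k+1}\ge\psi_k(x_k)+\min\{c,G_{k+1}\},$$
because a convex combination of $c$ and $G_{k+1}$ is at least their minimum. By induction the right side is at least
$$\psi_k(x_k)+\min\{c,B_{k+1}\}=\min\{c+\psi_k(x_k),\,B_k\}\ge\min\{c,B_k\},$$
where the last step uses $\psi_k(x_k)\ge 0$. $\square$

So the algorithmic side reduces to an inequality about distributions: we want $m_j+\sum_{i\ne j}\delta_i$ to be at least $c$, with $c$ as large a fraction of $\mathbb E[M]$ as possible. We therefore need an upper bound on $\mathbb E[M]$ in terms of the $\delta_i$ and $c$.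

## 5. A small $\delta_i$ forces an exponential tail

The definition of $\delta_i$ says that $h_i(x)\le\delta_i+c\,q_i(x)$ for all $x$. Since $q_i=-h_i'$ almost everywhere, this is a differential inequality for $h_i$, and it integrates.

**Lemma 2.** For all $z\ge 0$,
$$h_i(z)\le\delta_i+(m_i-\delta_i)e^{-z/c}\le\delta_i+c\,e^{-z/c}.$$

**Proof.** Let $u=h_i-\delta_i$. Since $h_i(x)=\int_x^\infty q_i$ with $0\le q_i\le 1$, the function $u$ is Lipschitz, and $u'=-q_i$ at every continuity point of the monotone function $q_i$, that is, at all but countably many points. By definition of $\delta_i$, $u\le c\,q_i$ everywhere. Hence, almost everywhere,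
$$\bigl(e^{z/c}u(z)\bigr)'=e^{z/c}\Bigl(\frac{u(z)}{c}-q_i(z)\Bigr)\le 0 .$$
A locally Lipschitz function is the integral of its almost-everywhere derivative, so $e^{z/c}u(z)$ is nonincreasing. Thus $e^{z/c}u(z)\le u(0)=m_i-\delta_i$, which is the first inequality. The second follows from $m_i-\delta_i\le c$ in (1). $\square$

The exponential law with mean $c$ has $h(z)=c\,e^{-z/c}$, $q(z)=e^{-z/c}$ and $\delta=0$, so it gives equality throughout.

Before sharpening anything, let us see what this already gives. For any $z\ge 0$ we have $M\le z+\sum_i(v_i-z)^+$. Taking expectations, applying Lemma 2 and choosing $z=c\ln n$,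
$$\mathbb E[M]\le z+\sum_i h_i(z)\le z+\sum_i\delta_i+n\,c\,e^{-z/c}=\sum_i\delta_i+c(\ln n+1).$$
Put $c=\mathbb E[M]/(\ln n+2)$; then $\sum_i\delta_i\ge c$. For $n\ge2$ choose $x_i$ with $\psi_i(x_i)\ge\max\{0,\delta_i-c/n^2\}$. Since $m_j\ge\delta_j$, Lemma 1 gives, for every order, a gain of at least $\min\{c,\sum_i\delta_i-n\cdot c/n^2\}\ge c(1-\frac1n)$. The approximation is at most $(\ln n+2)/(1-\frac1n)=(1+o(1))\ln n$, which settles the conjecture in both versions.

It does not give the exact constants, and we can see where it loses. The union bound $M\le z+\sum_i(v_i-z)^+$ is crude compared with the true maximum of exponentials, and replacing $m_j$ by $\delta_j$ throws away the advantage of taking the last pen untested. Sections 6 and 7 repair both losses for the oblivious version.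

## 6. Replacing pens by exponentials, one at a time

Lemma 2 compares each pen with an exponential. Instead of summing $n$ tails, we swap the pens for exponentials inside the maximum. For the sequential version we need a slightly more general comparison variable.

**Definition 7 (the variable $Z^\alpha$).** For $\alpha\in[0,1]$ and the fixed price $c$, let $Z^\alpha\ge0$ satisfy $\Pr[Z^\alpha>x]=\alpha e^{-x/c}$ for $x\ge 0$.

So $Z^\alpha$ is $0$ with probability $1-\alpha$, and otherwise exponential with mean $c$. For example, $Z^1$ is exponential with mean $c$ and $Z^0=0$. For $z\ge0$,
$$\mathbb E[(Z^\alpha-z)^+]=\int_z^\infty\alpha e^{-x/c}\,dx=\alpha c\,e^{-z/c}. \tag{2}$$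

**Lemma 3.** (a) If $h_i(z)\le\delta_i+\alpha c\,e^{-z/c}$ for all $z\ge 0$, and $Z\ge 0$ is integrable and independent of $v_i$ and of $Z^\alpha$, then
$$\mathbb E[\max(v_i,Z)]\le\delta_i+\mathbb E[\max(Z^\alpha,Z)].$$
(b) For $k$ i.i.d. copies of $Z^\alpha$,
$$\mathbb E[\max(Z_1^\alpha,\dots,Z_k^\alpha)]=c\,\varphi_k(\alpha),\qquad \varphi_k(\alpha)=\int_0^\alpha\frac{1-(1-u)^k}{u}\,du,\qquad \varphi_k(1)=H_k .$$

**Proof.** (a) Write $\max(v_i,Z)=Z+(v_i-Z)^+$. Since $Z$ is independent of $v_i$, conditioning on $Z$ gives $\mathbb E[(v_i-Z)^+]=\mathbb E[h_i(Z)]$. Hence
$$\mathbb E[\max(v_i,Z)]=\mathbb E[Z]+\mathbb E[h_i(Z)]\le\mathbb E[Z]+\delta_i+\mathbb E[\alpha c\,e^{-Z/c}]=\delta_i+\mathbb E[\max(Z^\alpha,Z)],$$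
where the last equality is (2), applied conditionally on $Z$ to $\max(Z^\alpha,Z)=Z+(Z^\alpha-Z)^+$.

(b) The maximum exceeds $x$ with probability $1-(1-\alpha e^{-x/c})^k$. Integrate this tail over $x\ge 0$ and substitute $u=\alpha e^{-x/c}$, $dx=-c\,du/u$:
$$\int_0^\infty\bigl(1-(1-\alpha e^{-x/c})^k\bigr)dx=c\int_0^\alpha\frac{1-(1-u)^k}{u}\,du=c\,\varphi_k(\alpha).$$
For $\alpha=1$, the geometric sum gives $\frac{1-(1-u)^k}{u}=\sum_{l=0}^{k-1}(1-u)^l$, and $\int_0^1(1-u)^l\,du=\frac1{l+1}$. So $\varphi_k(1)=H_k$. $\square$

For example, $\varphi_1(\alpha)=\alpha$ and $\varphi_2(\alpha)=2\alpha-\alpha^2/2$; with $\alpha=c=1$ the latter gives back the $\frac32$ of Section 3.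

## 7. Any pen may come last: the bound $1+H_{n-1}$

We prove the upper bound of Theorem 1. The adversary decides which pen $j$ is last, so we need $m_j+\sum_{i\ne j}\delta_i$ to be large for every $j$.

**Step 1: remove empty pens.** This step makes all means positive, which we need for a strict inequality. Discard on arrival every pen with $m_i=0$; such a pen is empty almost surely. This leaves $M$ unchanged almost surely and only decreases $n$, hence only decreases $1+H_{n-1}$. At least one pen remains, because $\mathbb E[M]>0$. The set of pens is known, so the last remaining pen is still recognizable when it arrives. From now on all $m_i>0$. If $n=1$, select the pen; the ratio is $1=1+H_0$. Let $n\ge 2$ and set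
$$c=\frac{\mathbb E[M]}{1+H_{n-1}} .$$

**Step 2: bound the benchmark with pen $j$ kept.** This step is the key inequality: for every $j$,
$$m_j+\sum_{i\ne j}\delta_i>c. \tag{3}$$
Fix $j$. By Lemma 2, Lemma 3(a) applies to every $i\ne j$ with $\alpha=1$. Let $Y_i$, $i\ne j$, be exponentials with mean $c$, independent of each other and of all the inks. Replace $v_i$ by $Y_i$ one pen at a time, where at each replacement $Z$ is the maximum of all the other current variables. This $Z$ is nonnegative, independent of the pair being exchanged, and integrable, since it is at most a sum of integrable variables. Each replacement costs $\delta_i$. With $Y^*=\max_{i\ne j}Y_i$,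
$$\mathbb E[M]\le\sum_{i\ne j}\delta_i+\mathbb E[\max(v_j,Y^*)]=\sum_{i\ne j}\delta_i+\mathbb E[Y^*]+\mathbb E[h_j(Y^*)].$$
By Lemma 3(b), $\mathbb E[Y^*]=cH_{n-1}$. Moreover $h_j(Y^*)\le m_j$ always, and the inequality is strict with positive probability, because $h_j(z)\to 0$ as $z\to\infty$, $m_j>0$, and $Y^*$ has unbounded support. So $\mathbb E[h_j(Y^*)]<m_j$ and
$$\mathbb E[M]<\sum_{i\ne j}\delta_i+cH_{n-1}+m_j .$$
Since $\mathbb E[M]-cH_{n-1}=c$, this is (3).

**Step 3: choose the test sizes once, for all orders.** This step deals with suprema that are not attained. Let $\eta=\min_j\bigl(m_j+\sum_{i\ne j}\delta_i-c\bigr)$, which is positive by (3) because there are finitely many $j$. Put $\varepsilon=\eta/(n-1)$. Choose $x_i$ with $\psi_i(x_i)\ge\max\{0,\delta_i-\varepsilon\}$. This is possible: if $\delta_i\le\varepsilon$ take $x_i=\infty$, and otherwise use the definition of a supremum. Then for all $j$ simultaneously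
$$m_j+\sum_{i\ne j}\psi_i(x_i)\ge m_j+\sum_{i\ne j}\delta_i-(n-1)\varepsilon\ge c. \tag{4}$$
The $x_i$ depend only on the distributions.

**Step 4: conclude.** This step combines the policy with (4). By Lemma 1, for every fixed order the fixed-price policy gains at least $c=\mathbb E[M]/(1+H_{n-1})$. If the adversary randomizes the order, condition on it; it is independent of the inks. The policy is deterministic and makes at most one test per pen, with sizes not depending on the order. This proves the upper bound of Theorem 1. $\square$

**Remark (adaptive adversaries).** The same policy gains at least $c$ even if the adversary chooses each next pen as a function of the past, including the inks of past pens. For a nonempty set $S$ of remaining pens let $A(S)=\min_{j\in S}\bigl(m_j+\sum_{i\in S\setminus\{j\}}\psi_i(x_i)\bigr)$. We claim that, conditionally on any history after which $S$ remains, the expected gain is at least $\min\{c,A(S)\}$. If $S=\{j\}$, the gain is $m_j=A(S)$ in expectation. If $|S|\ge 2$ and the adversary presents $i$, then $v_i$ is independent of the history. By induction the conditional gain is at least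
$$\psi_i(x_i)+q_i(x_i)c+(1-q_i(x_i))\min\{c,A(S\setminus\{i\})\}\ge\psi_i(x_i)+\min\{c,A(S\setminus\{i\})\}\ge\min\{c,A(S)\}.$$
The last step holds because $\psi_i(x_i)\ge 0$ and $\psi_i(x_i)+A(S\setminus\{i\})\ge A(S)$: if $j$ attains $A(S\setminus\{i\})$, the left side is $m_j+\sum_{l\in S\setminus\{j\}}\psi_l(x_l)$, which is one of the terms in the minimum $A(S)$. For the full set of pens, $A\ge c$ by (4). A fixed order is a special case of an adaptive one, so the lower bound proved in the next section applies here too, and the optimal value for adaptive adversaries is again $1+H_{n-1}$.

## 8. Memoryless pens: both lower bounds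

Both lower bounds rest on the observation that an exponential pen, whenever it is selected, is worth at most $1$. We state this for unrestricted algorithms so that one lemma serves both theorems.

**Lemma 4.** Consider any unrestricted pen testing algorithm that is deterministic and makes almost surely finitely many tests, and suppose that $v_i\sim\mathrm{Exp}(1)$. Let $S_i$ be the event that pen $i$ is selected. Then $\mathbb E[\text{gain}\cdot\mathbf 1_{S_i}]\le\Pr[S_i]$.

**Proof.** A deterministic algorithm's transcript (which pens were tested, with which sizes and outcomes) is determined by the sequence of outcomes, so there are only countably many finite transcripts. It suffices to show that, for each transcript $\tau$ of positive probability that ends with the selection of $i$, the expected gain given $\tau$ is at most $1$; then sum over $\tau$.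

The event that $\tau$ occurs has the form $\bigcap_l\{v_l\in I_l\}$ with one interval $I_l$ per pen. If pen $l$ passed tests of total size $s$ and failed none, then $I_l=[s,\infty)$. If after that it failed a test of size $x$, then $I_l=[s,s+x)$, and later tests of this used-up pen add no information. The sizes of the tests, and which pen each one uses, are fixed by $\tau$. By independence, given $\tau$, the ink $v_i$ has the law $\mathrm{Exp}(1)$ conditioned on $I_i$. If pen $i$ failed a test, the gain is $0$. Otherwise the gain is $v_i-s$ given $v_i\ge s$, which is $\mathrm{Exp}(1)$ by memorylessness and has mean $1$. $\square$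

A randomized algorithm is handled by conditioning on its random seed, which is independent of the inks; for almost every seed the resulting deterministic algorithm makes almost surely finitely many tests.

**Lower bound in Theorem 2.** Let all $v_i$ be i.i.d. $\mathrm{Exp}(1)$. By Lemma 3(b) with $c=\alpha=1$, $\mathbb E[M]=H_n$. By Lemma 4, conditionally on the seed, any algorithm gains at most $\sum_i\Pr[S_i]\le 1$. So the ratio is at least $H_n$ for every unrestricted algorithm. A sequential algorithm is a special unrestricted algorithm. $\square$

**Lower bound in Theorem 1.** For $n=1$ the gain never exceeds $v_1$, so the ratio is at least $1$. Let $n\ge 2$ and $K>1$. We extend the pair $A,B$ of Section 1 by replacing $A$ with exponentials: pens $1,\dots,n-1$ are i.i.d. $\mathrm{Exp}(1)$, pen $n$ is a jackpot pen with parameter $K$, and the order is $1,\dots,n$, which the algorithm may know.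

Condition on the seed, and let $R$ be the event that pens $1,\dots,n-1$ are all discarded. By Lemma 4 the pens $i<n$ contribute at most $\sum_{i<n}\Pr[S_i]\le\Pr[R^c]$. The contribution of pen $n$ is at most $\mathbb E[v_n\mathbf 1_R]$. Since pen $n$ is not touched before all the other pens are discarded, $R$ is determined by $v_1,\dots,v_{n-1}$ and is independent of $v_n$, so $\mathbb E[v_n\mathbf 1_R]=\Pr[R]\,\mathbb E[v_n]=\Pr[R]$. Altogether the expected gain is at most $1$. On the other hand, distinguishing $v_n=K$ from $v_n=0$,
$$\mathbb E[M]\ge\frac1K\cdot K+\Bigl(1-\frac1K\Bigr)H_{n-1}\longrightarrow 1+H_{n-1}\qquad(K\to\infty).$$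
So no algorithm has approximation below $1+H_{n-1}$. Together with Section 7 this proves Theorem 1. $\square$

## 9. Choosing the last pen: the bound $H_n$

It remains to prove the upper bound of Theorem 2. If $n=1$, select the pen. Let $n\ge 2$ and set
$$c=\mathbb E[M]/H_n .$$
This price is higher than before. If we repeat Step 2 of Section 7, we obtain only $m_j+\sum_{i\ne j}\delta_i\ge\mathbb E[M]-cH_{n-1}=c/n$, which is far from $c$. We cannot hope for the bound $c$ for all $j$: by Lemma 1 and the choice of test sizes in Section 7, that would give gains arbitrarily close to $\mathbb E[M]/H_n$ in every order, while on the instances of Section 8 with $K$ large, the order $1,\dots,n$ allows at most $1<\mathbb E[M]/H_n$ (recall $H_n<1+H_{n-1}$). What we have now is the freedom to choose $j$. Write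
$$m_j+\sum_{i\ne j}\delta_i=(m_j-\delta_j)+\sum_i\delta_i .$$
Only the first term depends on $j$, so we should keep for the end a pen maximizing $m_j-\delta_j$, the advantage of taking the pen untested over testing it. Moreover, this same quantity appears in the sharper inequality of Lemma 2. If the best choice of $j$ is bad, then $m_i-\delta_i$ is small for all $i$, and all the tails are smaller than those of exponentials with mean $c$.

Accordingly, let
$$D=\sum_i\delta_i,\qquad a=\max_j(m_j-\delta_j),$$
with the maximum attained at $j^*$. By (1), $0\le a\le c$.

As an example, take the pair $A,B$ with $K>2$. Here $c=\frac23(2-\frac1K)$, so $1<c<\frac43$. Then $\delta_A=0$ and $m_A-\delta_A=1$, while $\delta_B=1-c/K$ and $m_B-\delta_B=c/K<1$. So $j^*=A$: the rule keeps the deterministic pen for the end, as it should.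

**Step 1: bound the benchmark by $a$ and $D$.** This step replaces all $n$ pens, and keeps track of how small their tails are. By Lemma 2, $h_i(z)\le\delta_i+a\,e^{-z/c}$ for all $i$ and $z\ge 0$, so Lemma 3(a) applies with $\alpha=a/c\in[0,1]$. Replace the pens one at a time by independent copies of $Z^{\alpha}$, exactly as in Section 7 (each $Z$ is again integrable and independent of the pair being exchanged), and use Lemma 3(b):
$$\mathbb E[M]\le D+c\,\varphi_n(a/c). \tag{5}$$

**Step 2: a one-variable function.** This step measures the tradeoff between $D$ and $a$ along the line $a+D=c$. Let $f(t)=t+\varphi_n(1-t)$ for $t\in[0,1]$. Then $f(0)=\varphi_n(1)=H_n$. Since $\varphi_n'(\alpha)=\frac{1-(1-\alpha)^n}{\alpha}$, for $t\in(0,1)$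
$$f'(t)=1-\frac{1-t^n}{1-t}=-(t+t^2+\dots+t^{n-1})<0,$$
as $n\ge 2$. So $f$, being continuous, is strictly decreasing on $[0,1]$. Also $\varphi_n$ is strictly increasing on $[0,1]$, because its integrand is positive.

**Step 3: $a+D<c$ is impossible.** This step shows that holding back $j^*$ never falls short of the target. Suppose $a+D<c$. Then $D/c\in[0,1)$ and $a/c<1-D/c$. By (5) and the strict monotonicity of $\varphi_n$,
$$\mathbb E[M]\le D+c\,\varphi_n(a/c)<D+c\,\varphi_n(1-D/c)=c\,f(D/c)\le cH_n=\mathbb E[M],$$
a contradiction.

**Step 4: the case $a+D=c$.** This is the boundary case, where there is no room for an $\varepsilon$. Now $a/c=1-D/c$, so (5) reads $cH_n=\mathbb E[M]\le c\,f(D/c)$. Since $f$ is strictly decreasing with $f(0)=H_n$, this forces $D=0$. Hence all $\delta_i=0$ and $m_{j^*}=m_{j^*}-\delta_{j^*}=a=c$. Process $j^*$ first and select it untested; the gain is $c$.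

This case does occur: for $n$ exponential pens with mean $1$ we have $c=1$, all $\delta_i=0$ and $a=1$.

**Step 5: the case $a+D>c$.** Here there is room to approximate the suprema, and we run the fixed-price policy with $j^*$ last. We have
$$m_{j^*}+\sum_{i\ne j^*}\delta_i=a+D>c .$$
Put $\varepsilon=(a+D-c)/(n-1)$ and choose $x_i$ with $\psi_i(x_i)\ge\max\{0,\delta_i-\varepsilon\}$ as in Section 7. Then $m_{j^*}+\sum_{i\ne j^*}\psi_i(x_i)\ge c$. Process the other pens in any order and $j^*$ last. By Lemma 1 the gain is at least $c$.

In all cases the gain is at least $c=\mathbb E[M]/H_n$. Together with the lower bound in Section 8, this proves Theorem 2. Since a sequential algorithm is also an unrestricted one, $H_n$ is the exact optimum in unrestricted pen testing as well. $\square$
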